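\title{Kodaira vanishing fails for Calabi--Yau threefolds in characteristic $2$}

\begin{abstract}
Over every algebraically closed field of characteristic $2$ we construct a Calabi--Yau threefold $X$ with an ample line bundle $L$ such that $H^1(X,L^{-1})\neq 0$ and $H^1(X,L^2)\neq 0$. It is the quotient of a smooth intersection of a quadric and a cubic in $\mathbb{P}^5$ by the twisted vector field $\sum x_i^2\,\partial/\partial x_i$. We compute the Picard group of $X$, find all line bundles on $X$ with nonzero $H^1$ or $H^2$, and show that $X$ does not lift to $W_2(k)$. In characteristic $p\geq 5$ we prove that $H^1(X,L^{-1})=0$ for every ample $L$ on a smooth projective threefold with $-K_X$ nef.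
\end{abstract}

\section{Introduction}

Let $k$ be an algebraically closed field of characteristic $p>0$; varieties are integral. A \emph{Calabi--Yau threefold} over $k$ is a smooth projective variety $X$ of dimension $3$ with $\omega_X\cong\mathcal{O}_X$ and $H^1(X,\mathcal{O}_X)=H^2(X,\mathcal{O}_X)=0$. \emph{Kodaira vanishing holds for $X$} if $H^i(X,L^{-1})=0$ for every ample line bundle $L$ and all $i<3$. The case $i=0$ is automatic, because a nonzero section of $L^{-1}$ would give $-L^3=L^{-1}\cdot L^2\geq 0$. Since $\omega_X$ is trivial, Serre duality gives $H^2(X,L^{-1})\cong H^1(X,L)^\vee$. So two groups are at stake, and the problem, which we take from \cite{Takayama}, is the following.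

\medskip
\noindent\textbf{Problem.} \emph{Do $H^1(X,L^{-1})$ and $H^1(X,L)$ vanish for every Calabi--Yau threefold $X$ over $k$ and every ample line bundle $L$ on $X$?}
\medskip

By duality once more, the question is whether all higher cohomology of an ample $L$ vanishes; when it does, the number $h^0(X,L)$ of sections equals the Euler characteristic $\chi(X,L)$, which depends only on intersection numbers. The simplest cases suggest the answer yes. On a smooth quintic in $\mathbb{P}^4$ every line bundle is $\mathcal{O}(n)$ by the Grothendieck--Lefschetz theorem \cite{SGA2}, and $H^1$ and $H^2$ of $\mathcal{O}(n)$ vanish in every characteristic. On any $X$, both groups vanish once $L$ is replaced by a high power, by Serre vanishing and duality. Finally, there is the following theorem. Here $W_2(k)$ is the ring of Witt vectors of length $2$, and $X$ \emph{lifts to $W_2(k)$} if it is the reduction modulo $p$ of a flat $W_2(k)$-scheme.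

\begin{theorem}[Deligne--Illusie {\cite[Cor.~2.8]{DI}}]\label{thm:DI}
Let $X$ be smooth and projective over $k$, of pure dimension $d$, and let $L$ be ample. If $X$ lifts to $W_2(k)$, then $H^j(X,\Omega^i_X\otimes L^{-1})=0$ for $i+j<\min(d,p)$.
\end{theorem}

Thus Kodaira vanishing holds for Calabi--Yau threefolds that lift to $W_2(k)$ when $p\geq3$. The theorem says nothing about threefolds without such a lifting, and for $p=2$ it does not reach $H^2(X,L^{-1})$. Our main result is that the answer to the problem is no: in characteristic $2$ both vanishings fail, on one threefold.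

\begin{theorem}\label{thm:A}
Let $k$ be algebraically closed of characteristic $2$. Choose $t_0,\dots,t_5\in k$ such that $1,t_0,\dots,t_5$ are linearly independent over $\mathbb{F}_2$, which is possible since $k$ is infinite. In $\mathbb{P}^5_k$ put
\[
Q=x_0x_1+x_2x_3+x_4x_5+\sum_{i=0}^5 t_ix_i^2,\qquad
C=x_0x_1(x_0+x_1)+x_2x_3(x_2+x_3)+x_4x_5(x_4+x_5),
\]
and $Z=\{Q=C=0\}$. Then $Z$ is a smooth threefold, and the $\mathcal{O}(1)$-valued vector field $\partial=\sum x_i^2\,\partial/\partial x_i$ is tangent to $Z$ and nowhere zero on $Z$. The quotient $X=Z/\partial$, that is, the topological space of $Z$ with the sheaf of rings $\ker(\partial\colon\mathcal{O}_Z\to\mathcal{O}_Z(1))$, is a Calabi--Yau threefold. It carries an ample line bundle $L$ with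
\[
h^1(X,L^n)=\begin{cases}1& n\in\{-1,2\},\\0&\text{otherwise,}\end{cases}\qquad
h^2(X,L^n)=\begin{cases}1& n\in\{-2,1\},\\0&\text{otherwise.}\end{cases}
\]
In particular $H^1(X,L^{-1})\neq0$ and $H^1(X,L^2)\neq0$.
\end{theorem}

Two supplements put the example in context; neither is used in the proof of Theorem~\ref{thm:A}. The first shows that on this $X$ each of the two vanishings fails for exactly one ample line bundle.

\begin{theorem}\label{thm:B}
For $X$ and $L$ as in Theorem~\ref{thm:A}, $\operatorname{Pic}X\cong\mathbb{Z}[L]\oplus(\mathbb{Z}/2)^6$. For $M\in\operatorname{Pic}X$, one has $H^1(X,M)\neq0$ if and only if $M\cong L^{-1}$ or $M\cong L^2$, and $H^2(X,M)\neq0$ if and only if $M\cong L^{-2}$ or $M\cong L$. So for ample $M$, one has $H^1(X,M^{-1})\neq0$ if and only if $M\cong L$, and $H^1(X,M)\neq0$ if and only if $M\cong L^2$. Moreover $X$ does not lift to $W_2(k)$.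
\end{theorem}

The second shows that the first vanishing fails only in small characteristic. A line bundle is \emph{nef} if it has degree $\geq0$ on every curve.

\begin{theorem}\label{thm:C}
Let $k$ be algebraically closed of characteristic $p\geq5$, and let $X$ be a smooth projective threefold with $-K_X$ nef, for example a Calabi--Yau threefold. Then $H^1(X,L^{-1})=0$ for every ample line bundle $L$.
\end{theorem}

We do not decide whether $H^1(X,L^{-1})=0$ always holds on Calabi--Yau threefolds for $p=3$, nor whether $H^1(X,L)=0$ always holds for $p\geq3$.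

One construction stands behind both Theorem~\ref{thm:A} and Theorem~\ref{thm:C}: a nonzero class in $H^1(X,L^{-1})$ leads to an inseparable cover $Z\to X$ of degree $p$ with very negative canonical class (Section~\ref{sec:cover}). For $p\geq5$ such a cover carries too many rational curves of degree one to exist (Section~\ref{sec:C}). For $p=2$ we run the construction backwards: we write down $Z$ and obtain $X$ as its quotient (Sections~\ref{sec:field}--\ref{sec:A}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\section{The cover attached to a class killed by Frobenius}\label{sec:cover}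

Let $X$ be a smooth projective variety of dimension $d\geq2$ and let $L$ be ample. The absolute Frobenius $F\colon X\to X$ is the identity on points and $a\mapsto a^p$ on functions. For a line bundle $M$ the additive map $M\to M^p$, $a\mapsto a^p$, induces $F^*\colon H^1(X,M)\to H^1(X,M^p)$, which sends a \v{C}ech cocycle $(a_{ij})$ to $(a_{ij}^p)$. This map connects $H^1(X,L^{-1})$ with the groups $H^1(X,L^{-m})$ for large $m$, which vanish.

\begin{lemma}\label{lem:killed}
If $H^1(X,L^{-1})\neq0$, there are $e\geq0$ and $0\neq\alpha\in H^1(X,L^{-p^e})$ with $F^*\alpha=0$.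
\end{lemma}

\begin{proof}
The group $H^1(X,L^{-m})$ is dual to $H^{d-1}(X,\omega_X\otimes L^m)$, which is zero for $m\gg0$ by Serre vanishing, since $d-1>0$. Start with $0\neq\beta\in H^1(X,L^{-1})$ and let $\alpha$ be the last nonzero term of the sequence $\beta,F^*\beta,F^*F^*\beta,\dots$.
\end{proof}

The relation $F^*\alpha=0$ reads $a_{ij}^p=f_i-f_j$. If the $f_i$ had $p$-th roots on $X$, then $\alpha$ would be zero; adjoining these roots produces a cover.

\begin{proposition}\label{prop:cover}
Let $0\neq\alpha\in H^1(X,L^{-1})$ satisfy $F^*\alpha=0$. Then there is a finite flat morphism $\pi\colon Z\to X$ of degree $p$, bijective on points, such that $Z$ is a projective variety and a Cartier divisor in a smooth variety of dimension $d+1$, the line bundle $H=\pi^*L$ is ample, and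
\begin{equation}\label{eq:coverK}
\omega_Z\cong\pi^*\omega_X\otimes H^{-(p-1)}.
\end{equation}
Moreover there is a derivation $\partial\colon\mathcal{O}_Z\to H$ whose image generates $H$ and whose kernel is $\mathcal{O}_X$.
\end{proposition}

\begin{proof}
Choose an affine open cover $(U_i)$ of $X$ with generators $\lambda_i$ of $L|_{U_i}$, a cocycle $(a_{ij})$ of $L^{-1}$ representing $\alpha$, and sections $f_i$ of $L^{-p}$ on $U_i$ with $a_{ij}^p=f_i-f_j$. Let $W_i\cong U_i\times\mathbb{A}^1$ be the total space of $L^{-1}|_{U_i}$, with its tautological section $z_i$. Glue the $W_i$ by the translations $z_i=z_j+a_{ij}$; the cocycle condition makes this consistent. The result is a smooth variety $q\colon W\to X$ of dimension $d+1$. On overlaps $z_i^p-f_i=z_j^p+a_{ij}^p-f_i=z_j^p-f_j$, so these expressions form a global section of $q^*L^{-p}$. Let $Z$ be its zero scheme and $\pi=q|_Z$. Writing $z_i=\zeta_i\lambda_i^{-1}$ and $f_i=\phi_i\lambda_i^{-p}$, we have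
\[
\pi^{-1}(U_i)=\operatorname{Spec}\mathcal{O}(U_i)[\zeta_i]/(\zeta_i^p-\phi_i).
\]
So $\pi$ is finite, flat of degree $p$ and bijective; hence $Z$ is projective and $H$ is ample.

\emph{$Z$ is integral.} This is where $\alpha\neq0$ is used. Suppose that some $f_i$ is the $p$-th power of a rational section $g_i$ of $L^{-1}$. Then $f_j=g_j^p$ with $g_j=g_i-a_{ij}$, for every $j$. Each $g_j$ is regular on $U_j$, because $g_j\lambda_j$ is a rational function that is integral over the normal ring $\mathcal{O}(U_j)$. From $(g_j-g_l)^p=a_{jl}^p$ we get $g_j-g_l=a_{jl}$, so $\alpha=0$, a contradiction. Hence $\phi_i$ is not a $p$-th power in $k(X)$, and $k(X)[\zeta_i]/(\zeta_i^p-\phi_i)$ is a field. The locally free $\mathcal{O}_X$-module $\pi_*\mathcal{O}_Z$ embeds into its generic stalk, which is this field.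

\emph{Canonical bundle.} Over $X$ we have $dz_i=dz_j$, so the expressions $d\zeta_i\otimes\lambda_i^{-1}$ form a nowhere vanishing section of $\Omega_{W/X}\otimes q^*L^{-1}$. Thus $\Omega_{W/X}\cong q^*L$ and $\omega_W\cong q^*(\omega_X\otimes L)$. Since $\mathcal{O}_W(Z)\cong q^*L^{-p}$, adjunction gives \eqref{eq:coverK}.

\emph{The derivation.} The composite $\mathcal{O}_W\to\Omega_{W/X}\cong q^*L$ is locally $\lambda_i\,d/d\zeta_i$. It kills $\zeta_i^p-\phi_i$, so it descends to $\partial\colon\mathcal{O}_Z\to H$, with $\partial\zeta_i=\lambda_i$. A polynomial of degree $<p$ in $\zeta_i$ with zero derivative is constant, so $\ker\partial=\mathcal{O}_X$.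
\end{proof}

For a Calabi--Yau threefold, \eqref{eq:coverK} says $-K_Z=(p-1)H$, and $H^3=pL^3\geq p$. Projective space has $-K=4H$ with $H^3=1$, so already for $p=5$ the cover would be as negative as $\mathbb{P}^3$ but of larger degree, and one should expect a contradiction. For $p=2$ the condition is only $-K_Z=H$. Since $X$ is recovered from $(Z,\partial)$, this tells us what to look for: a threefold $Z$ with $\omega_Z\cong H^{-1}$, $H$ ample, and a nowhere vanishing $H$-valued vector field that locally looks like $d/d\zeta$ on $R[\zeta]/(\zeta^2-\phi)$, and so has square zero.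

\section{The vector field $\sum x_i^2\,\partial/\partial x_i$ and a plane quartic}\label{sec:field}

From here to the end of Section~\ref{sec:B}, $p=2$. On $\mathbb{P}^N$, a derivation with values in $\mathcal{O}(1)$ is obtained from a derivation of $P=k[x_0,\dots,x_N]$ that raises degrees by one, so that $\partial x_i$ is a quadratic form. The condition $\partial^2=0$ holds if the forms $\partial x_i$ are squares, and we make the simplest choice: let $\partial$ be the $k$-derivation of $P$ with $\partial x_i=x_i^2$. It extends uniquely to localizations, and it kills every square, since $\partial(a^2)=2a\,\partial a=0$. For $i\neq j$ let $U_{ij}\subset\mathbb{P}^N$ be the affine open set where $x_ix_j(x_i+x_j)\neq0$.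

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\partial^2=0$.
\item[(b)] If $\xi\neq0$ is a linear form with coefficients in $\mathbb{F}_2$, then $\partial\xi=\xi^2$ and $\partial(\xi^{-1})=1$.
\item[(c)] For $u=x_i/x_j$, the element $\ell=\partial u$ equals $x_i(x_i+x_j)/x_j$. It generates $\mathcal{O}(1)$ on $U_{ij}$, and $\partial(\ell^n)=0$ for all $n\in\mathbb{Z}$.
\item[(d)] If $z\in\mathbb{P}^N(k)$ is not an $\mathbb{F}_2$-point and $x_j(z)\neq0$, then $z\in U_{ij}$ for some $i$.
\end{enumerate}
\end{lemma}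

\begin{proof}
(a) We have $\partial^2(ab)=\partial^2(a)b+2\,\partial a\,\partial b+a\,\partial^2b$, so $\partial^2$ is a derivation, and $\partial^2x_i=\partial(x_i^2)=0$.
(b) If $\xi=\sum c_ix_i$ with $c_i=c_i^2$, then $\partial\xi=\sum c_i^2x_i^2=\xi^2$, and $\partial(\xi^{-1})=\xi^{-2}\partial\xi=1$.
(c) By (b), $\partial u=x_i^2/x_j+x_i$. The quotient $\ell/x_j=u(u+1)$ is a unit on $U_{ij}$, and $\partial\ell=\partial^2u=0$.
(d) Otherwise each coordinate $x_i(z)$ is $0$ or $x_j(z)$, and $z$ is an $\mathbb{F}_2$-point.
\end{proof}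

Let $I\subset P$ be a homogeneous ideal with $\partial I\subset I$, and put $S=P/I$, $Z=\operatorname{Proj}S$. Then $\partial$ acts on $S$ and on its homogeneous localizations, hence gives maps of sheaves
\[
\partial\colon\mathcal{O}_Z(n)\to\mathcal{O}_Z(n+1),\qquad \partial(ab)=\partial(a)b+a\,\partial(b),\qquad\partial^2=0 .
\]
This is what we mean by saying that $\partial$ is \emph{tangent to $Z$}. It is \emph{nowhere zero on $Z$} if $\partial(\mathcal{O}_Z)$ generates $\mathcal{O}_Z(1)$. On the chart $x_j\neq0$ of $\mathbb{P}^N$ the coordinates $u=x_i/x_j$ satisfy $\partial u=u(u+1)x_j$, so the zeros of $\partial$ are exactly the $\mathbb{F}_2$-points. We therefore want smooth invariant subvarieties that avoid $\mathbb{P}^N(\mathbb{F}_2)$. The whole mechanism is visible on a curve.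

\begin{example}\label{ex:quartic}
Let $1,t_0,t_1,t_2$ be linearly independent over $\mathbb{F}_2$, and let $Y\subset\mathbb{P}^2$ be the quartic
\[
G=x_0x_1x_2(x_0+x_1+x_2)+t_0x_0^4+t_1x_1^4+t_2x_2^4=0 .
\]
The first term is $\partial(x_0x_1x_2)$ and the others are squares, so $\partial G=0$ and $\partial$ is tangent to $Y$. For $0\neq v\in\mathbb{F}_2^3$ we have $G(v)=\varepsilon+\sum_{v_i=1}t_i$ with $\varepsilon\in\mathbb{F}_2$, which is nonzero; so $Y$ has no $\mathbb{F}_2$-point and $\partial$ is nowhere zero on $Y$. The gradient of $G$ is $\bigl(x_1x_2(x_1+x_2),\,x_0x_2(x_0+x_2),\,x_0x_1(x_0+x_1)\bigr)$, which vanishes only at $\mathbb{F}_2$-points by Lemma~\ref{lem:basic}(d). So $Y$ is a smooth curve of genus $3$: one condition gives both smoothness and the absence of zeros.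

On a curve the quotient is easy to identify. The function field $K$ has degree $2$ over $K^2$, so the nonzero derivation $\partial$ has kernel $K^2$, and by normality $\ker(\partial|\mathcal{O}_Y)=\mathcal{O}_Y^2$, the sheaf of squares. Thus $X=Y/\partial$ is a smooth curve of genus $3$, isomorphic to $Y$ as a scheme. On $U_{ij}$ we have $\partial(a\ell^{n})=\partial(a)\ell^{n}$, so $\ker(\partial|\mathcal{O}_Y(n))$ is locally $\mathcal{O}_X\ell^n$; it is the $n$-th power of the line bundle $L=\ker(\partial|\mathcal{O}_Y(1))$ on $X$. The pullback of $L$ under the degree $2$ map $Y\to X$ is $\mathcal{O}_Y(1)$, so $\deg L=2$.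

Now use the identity $\partial(x_j^{-1})=1$. On the cover by the sets $x_j\neq0$, the elements
\begin{equation}\label{eq:cocycle}
a_{ij}=x_i^{-1}+x_j^{-1}
\end{equation}
satisfy $\partial a_{ij}=1+1=0$, so they form a cocycle of $L^{-1}$, with class $\alpha\in H^1(X,L^{-1})$. \emph{This class is nonzero.} Indeed, if $a_{ij}=g_i+g_j$ with sections $g_j$ of $L^{-1}$ on $x_j\neq0$, then the $x_j^{-1}+g_j$ glue to a global section $s$ of $\mathcal{O}_Y(-1)$ with $\partial s=1$; but $H^0(Y,\mathcal{O}_Y(-1))=0$. \emph{The class is killed by Frobenius}, since $a_{ij}^2=f_i+f_j$ with $f_j=x_j^{-2}$ a section of $L^{-2}$.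

On a curve this contradicts nothing: $h^1(X,L^{-1})=4$ by Riemann--Roch. But the argument for $\alpha\neq0$ did not use the dimension.
\end{example}

In higher dimension three things require work: the quotient must be shown to be smooth and projective, its canonical bundle must be computed, and $H^i(X,\mathcal{O}_X)$ must be controlled. The next section does the first two in general.

\section{Quotients by $\partial$}\label{sec:quot}

\begin{proposition}\label{prop:quot}
Let $I\subset P=k[x_0,\dots,x_N]$ be a homogeneous ideal with $\partial I\subset I$, such that $Z=\operatorname{Proj}P/I$ is a smooth variety of dimension $d\geq1$ without $\mathbb{F}_2$-points. Let $X=(|Z|,\mathcal{O}_X)$ with $\mathcal{O}_X=\ker(\partial|\mathcal{O}_Z)$, let $\pi\colon Z\to X$ be the identity on points, and let $L=\ker(\partial|\pi_*\mathcal{O}_Z(1))$.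
\begin{enumerate}
\item[(a)] $X$ is a smooth projective variety of dimension $d$, and $\pi$ is finite and flat of degree $2$.
\item[(b)] $L$ is an ample line bundle, $\pi^*L\cong\mathcal{O}_Z(1)$, $L^n\cong\ker(\partial|\pi_*\mathcal{O}_Z(n))$, and there are exact sequences of $\mathcal{O}_X$-modules
\begin{equation}\label{eq:ses}
0\to L^n\to\pi_*\mathcal{O}_Z(n)\xrightarrow{\ \partial\ }L^{n+1}\to0\qquad(n\in\mathbb{Z}).
\end{equation}
\item[(c)] $\pi^*\omega_X\cong\omega_Z\otimes\mathcal{O}_Z(1)$.
\end{enumerate}
\end{proposition}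

\begin{proof}
\emph{Step 1: $X$ is a scheme and $\pi$ is finite.} Let $\operatorname{Spec}A\subset Z$ be an affine open subset, with $A=k[a_1,\dots,a_r]$, and let $R=\ker(\partial|A)$. Then $B=k[a_1^2,\dots,a_r^2]\subset R\subset A$. The squarefree monomials in the $a_i$ generate $A$ as a $B$-module, and $B$ is Noetherian; so $R$ is a finite $B$-module, hence a finitely generated $k$-algebra, and $A$ is finite over $R$. The map $\operatorname{Spec}A\to\operatorname{Spec}R$ is surjective because $R\subset A$ is integral, and injective because a prime $\mathfrak{P}$ of $A$ equals $\{a: a^2\in\mathfrak{P}\cap R\}$. Every basic open set $D(f)$, $f\in A$, equals $D(g)$ with $g=f^2\in R$, so the map is a homeomorphism. Finally $\partial$ is $R$-linear, so its kernel on $A_g$ is $R_g$ for $g\in R$. Hence $(|\operatorname{Spec}A|,\mathcal{O}_X)=\operatorname{Spec}R$. So $X$ is a scheme of finite type over $k$ and $\pi$ is a finite homeomorphism. As $\mathcal{O}_X\subset\mathcal{O}_Z$, the scheme $X$ is integral, of dimension $d$.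

\emph{Step 2: $X$ is projective.} The squares of the coordinates descend to $X$. Let $Z_j=\{x_j\neq0\}=\operatorname{Spec}A_j$, with $A_j$ generated by the $x_i/x_j$, and let $R_j=\ker(\partial|A_j)$. The maps $k[y_0/y_j,\dots,y_N/y_j]\to R_j$, $y_i/y_j\mapsto(x_i/x_j)^2$, glue to a morphism $\phi\colon X\to\mathbb{P}^N$ with $\phi^{-1}(y_j\neq0)=\operatorname{Spec}R_j$. By Step~1, $R_j$ is finite over the image of this map. So $\phi$ is finite, $X$ is projective and $\phi^*\mathcal{O}(1)$ is ample.

\emph{Step 3: local structure.} Here we use that $Z$ has no $\mathbb{F}_2$-point: by Lemma~\ref{lem:basic}(d), the sets $U_{ij}$ cover $Z$. Let $A=\mathcal{O}_Z(U_{ij}\cap Z)$ and $u,\ell$ as in Lemma~\ref{lem:basic}(c). Dividing by $\ell$ turns $\partial$ into an honest derivation $D=\ell^{-1}\partial\colon A\to A$, with $R=\ker D$. We have $Du=1$, and $D^2=\ell^{-2}\partial^2=0$ since $\partial(\ell^{-1})=0$. For $a\in A$ write $a=(a-uDa)+u\,Da$; both $Da$ and $a-uDa$ lie in $R$, because $D(a-uDa)=Da-Da-uD^2a=0$. If $c+c'u=0$ with $c,c'\in R$, applying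 $D$ gives $c'=0$ and then $c=0$. Thus
\begin{equation}\label{eq:local}
A=R\oplus Ru,\qquad u^2\in R,\qquad D(c+c'u)=c',\qquad D(A)=R .
\end{equation}
In particular $\pi$ is flat of degree $2$.

\emph{Step 4: $X$ is smooth.} Regularity descends along a flat local homomorphism $R'\to A'$ of Noetherian local rings. Indeed, a minimal free resolution of the residue field of $R'$ stays exact and minimal after tensoring with $A'$; if $A'$ is regular it has finite length, and then $R'$ is regular by Serre's criterion. As $Z$ is regular and $\pi$ is flat and surjective, $X$ is regular, hence smooth over the algebraically closed field $k$. This proves (a).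

\emph{Step 5: the bundle $L$.} On $U_{ij}\cap Z$ we have $\mathcal{O}_Z(n)=A\ell^n$ and $\partial(a\ell^n)=D(a)\ell^{n+1}$. So the kernel of $\partial$ on $A\ell^n$ is $R\ell^n$, and by \eqref{eq:local} its image is $R\ell^{n+1}$. Hence $L$ is a line bundle with local generator $\ell$, multiplication identifies $L^n$ with $\ker(\partial|\pi_*\mathcal{O}_Z(n))$ and $\pi^*L$ with $\mathcal{O}_Z(1)$, and \eqref{eq:ses} is exact. The section $x_j^2$ of $L^2$ has the local form $r\ell^2$ with $r\in R$; where $x_j\neq0$, the function $r$ is a unit of $\mathcal{O}_Z$ killed by $D$, hence a unit of $\mathcal{O}_X$. So $x_j^2$ generates $L^2$ on $\operatorname{Spec}R_j$, and $y_j\mapsto x_j^2$ gives $\phi^*\mathcal{O}(1)\cong L^2$. Thus $L$ is ample, which proves (b).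

\emph{Step 6: the canonical bundle.} The morphism $\pi$ is inseparable, so differential forms do not compare $\omega_X$ and $\omega_Z$ directly. We use duality for the finite flat morphism $\pi$: the $\pi_*\mathcal{O}_Z$-module $\mathcal{H}om_{\mathcal{O}_X}(\pi_*\mathcal{O}_Z,\mathcal{O}_X)$, with $(a\psi)(b)=\psi(ab)$, is $\pi_*\omega_{Z/X}$ for a sheaf $\omega_{Z/X}$ on $Z$, and $\omega_Z\cong\pi^*\omega_X\otimes\omega_{Z/X}$. The $\mathcal{O}_X$-linear map $\partial\colon\pi_*\mathcal{O}_Z\to L$ is a global section of $\omega_{Z/X}\otimes\pi^*L$. On $U_{ij}\cap Z$ it equals $D\cdot\ell$ with $D\in\operatorname{Hom}_R(A,R)$. By \eqref{eq:local}, $D(c+c'u)=c'$ and $(uD)(c+c'u)=D(cu+c'u^2)=c$. So $\{uD,D\}$ is the $R$-basis dual to $\{1,u\}$, and $a\mapsto aD$ is an isomorphism $A\to\operatorname{Hom}_R(A,R)$. Therefore $\omega_{Z/X}\otimes\pi^*L\cong\mathcal{O}_Z$, that is, $\omega_{Z/X}\cong\mathcal{O}_Z(-1)$, and (c) follows.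
\end{proof}

At an $\mathbb{F}_2$-point of $Z$ the proof would break down in Step~3: there $\partial(\mathcal{O}_Z)$ lies in $\mathfrak{m}\,\mathcal{O}_Z(1)$, so no function $u$ has a generator of $\mathcal{O}_Z(1)$ as its derivative.

\section{The threefold: proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The choice of $Z$}
By Proposition~\ref{prop:quot}(c) we want an invariant threefold with $\omega_Z\cong\mathcal{O}_Z(-1)$. After Example~\ref{ex:quartic} one might try a quartic $Y\subset\mathbb{P}^4$. This cannot work: with $h$ the hyperplane class, the Euler and normal bundle sequences give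
\[
c(T_Y(1))=\frac{(1+2h)^5}{(1+h)(1+5h)}=1+4h+11h^2-6h^3 ,
\]
and a bundle of rank $3$ with $c_3\neq0$ has no nowhere vanishing section. The next source of invariant ideals is $\partial^2=0$: for any form $Q$, the ideal $(Q,\partial Q)$ is stable under $\partial$. For a quadric $Q$ in $\mathbb{P}^N$ the expected dimension is $N-2$ and the canonical bundle is $\mathcal{O}(2+3-N-1)$; for $N=5$ these are $3$ and $\mathcal{O}(-1)$, as required.

Let $P=k[x_0,\dots,x_5]$ and let $Q,C$ be as in Theorem~\ref{thm:A}. Since $\partial(x_ax_b)=x_ax_b(x_a+x_b)$ and $\partial(t_ix_i^2)=0$, we have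
\[
\partial Q=C,\qquad\partial C=0 .
\]
Put $I=(Q,C)$ and $S=P/I$. The terms $t_ix_i^2$ affect neither $C$ nor the gradient of $Q$; their only role is to move the quadric off the $\mathbb{F}_2$-points.

\begin{lemma}\label{lem:Z}
$Z=\operatorname{Proj}S$ is a smooth threefold without $\mathbb{F}_2$-points, and $Q,C$ is a regular sequence. For all $n\in\mathbb{Z}$,
\[
H^0(Z,\mathcal{O}_Z(n))=S_n,\qquad H^1(Z,\mathcal{O}_Z(n))=H^2(Z,\mathcal{O}_Z(n))=0 .
\]
Moreover $\omega_Z\cong\mathcal{O}_Z(-1)$ and $H^3(Z,\mathcal{O}_Z)=0$.
\end{lemma}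

\begin{proof}
For $0\neq v\in\mathbb{F}_2^6$ we have $Q(v)=\varepsilon+\sum_{v_i=1}t_i$ with $\varepsilon\in\mathbb{F}_2$, and this is nonzero by the choice of the $t_i$. So $Z$ has no $\mathbb{F}_2$-point. The gradients are
\[
\operatorname{grad}Q=(x_1,x_0,x_3,x_2,x_5,x_4),\qquad \operatorname{grad}C=(x_1^2,x_0^2,x_3^2,x_2^2,x_5^2,x_4^2).
\]
At a point of $\mathbb{P}^5(k)$ the first is nonzero, so they are dependent only if $x_j^2=\lambda x_j$ for all $j$ and some $\lambda\in k$. Then every $x_j$ is $0$ or $\lambda$, and the point is an $\mathbb{F}_2$-point. Hence the tangent spaces of $Z$ have dimension $3$. As $Z$ is nonempty and its components have dimension $\geq3$, it is smooth of pure dimension $3$. Two forms in $P$ that cut out a subscheme of codimension $2$ form a regular sequence.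

The ideal sheaf $\mathcal{I}$ of $Z$ therefore has the Koszul resolution
\[
0\to\mathcal{O}(n-5)\to\mathcal{O}(n-2)\oplus\mathcal{O}(n-3)\to\mathcal{I}(n)\to0 .
\]
Line bundles on $\mathbb{P}^5$ have no $H^i$ for $1\leq i\leq4$. Hence $H^0(\mathcal{I}(n))=I_n$ and $H^i(\mathcal{I}(n))=0$ for $1\leq i\leq3$, and the sequence $0\to\mathcal{I}(n)\to\mathcal{O}(n)\to\mathcal{O}_Z(n)\to0$ gives the displayed formulas. In particular $H^0(Z,\mathcal{O}_Z)=k$, so the smooth scheme $Z$ is connected, hence integral. Adjunction gives $\omega_Z\cong\mathcal{O}_Z(2+3-6)$, and $H^3(Z,\mathcal{O}_Z)$ is dual to $H^0(Z,\mathcal{O}_Z(-1))=0$.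
\end{proof}

The hypothesis on the $t_i$ enters only through $Q(v)\neq0$, and this condition is necessary: $C$ vanishes at every $\mathbb{F}_2$-point $v$, so if $Q(v)=0$, then $v$ lies on $Z$, the two gradients agree at $v$, and $v$ is both a singular point of $Z$ and a zero of $\partial$.

Proposition~\ref{prop:quot} now applies. It gives a smooth projective threefold $X$, the map $\pi\colon Z\to X$, the ample bundle $L$, the sequences \eqref{eq:ses}, and
\begin{equation}\label{eq:pullbackK}
\pi^*\omega_X\cong\mathcal{O}_Z .
\end{equation}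

\subsection{From cohomology on $X$ to a complex of polynomials}
Since $\partial$ has degree $+1$ and square zero, a graded module $M$ with such an operator is a complex; we write $\mathsf{h}^j(M,\partial)=\ker(\partial|M_j)/\partial M_{j-1}$. As $\pi$ is finite, $H^i(X,\pi_*\mathcal{O}_Z(n))=H^i(Z,\mathcal{O}_Z(n))$. By Lemma~\ref{lem:Z} the long exact sequence of \eqref{eq:ses} splits into
\begin{gather*}
S_n\xrightarrow{\ \partial\ }H^0(X,L^{n+1})\to H^1(X,L^n)\to0,\qquad
0\to H^1(X,L^{n+1})\to H^2(X,L^n)\to0,\\
0\to H^2(X,L^{n+1})\to H^3(X,L^n)\to H^3(Z,\mathcal{O}_Z(n)).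
\end{gather*}
Here $H^0(X,L^{n+1})=\ker(\partial|S_{n+1})$. Using $H^3(Z,\mathcal{O}_Z)=0$ for the last statement, we obtain
\begin{equation}\label{eq:reduce}
H^1(X,L^n)\cong\mathsf{h}^{n+1}(S,\partial),\qquad H^2(X,L^n)\cong H^1(X,L^{n+1}),\qquad H^3(X,\mathcal{O}_X)\cong H^2(X,L).
\end{equation}
For $n=-1$ this already gives $H^1(X,L^{-1})\cong\ker(\partial|S_0)/\partial S_{-1}=k$. To see that $X$ is Calabi--Yau we need the other degrees.

\subsection{The cohomology of $(S,\partial)$}
For use in Section~\ref{sec:B} we allow a twist; the proof of Theorem~\ref{thm:A} needs only the case $c=0$. For $c\in\mathbb{F}_2^6$ put $\eta_c=\sum c_ix_i$ and $\nabla_ca=\partial a+\eta_ca$, so that $\nabla_0=\partial$. Then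
\begin{equation}\label{eq:nabla}
\nabla_c(ab)=\nabla_c(a)\,b+a\,\partial b,\qquad \nabla_c^2a=(\partial\eta_c+\eta_c^2)\,a=0,
\end{equation}
by Lemma~\ref{lem:basic}(b), and $\nabla_c$ preserves $I$.

\begin{lemma}\label{lem:complex}
$\mathsf{h}^j(S,\partial)\cong k$ for $j=0,3$, and $\mathsf{h}^j(S,\partial)=0$ otherwise. For $c\neq0$ the complex $(S,\nabla_c)$ is acyclic.
\end{lemma}

\begin{proof}
Write $\nabla=\nabla_c$. We compute the cohomology of $P$, then of $I$, then of $S$.

\emph{The complex $P$.} For $c=0$, $(P,\partial)$ is the tensor product of the six complexes $k[x_i]$ with $x_i^m\mapsto m\,x_i^{m+1}$. In each of them the kernel is spanned by $1,x_i^2,x_i^4,\dots$ and the image by $x_i^2,x_i^4,\dots$, so the cohomology is $k$, in degree $0$. By the K\"unneth formula, in which signs play no role in characteristic $2$, the cohomology of $(P,\partial)$ is $k$, in degree $0$. For $c\neq0$, extend $\eta=\eta_c$ to an $\mathbb{F}_2$-basis $\eta,\xi_1,\dots,\xi_5$ of the linear forms with coefficients in $\mathbb{F}_2$, and use it as coordinates.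 By Lemma~\ref{lem:basic}(b) and \eqref{eq:nabla}, $(P,\nabla)$ is the tensor product of the complexes $(k[\xi_i],\partial)$ and of $k[\eta]$ with $\eta^m\mapsto(m+1)\eta^{m+1}$. In the last one, kernel and image are both spanned by the odd powers of $\eta$. So it is acyclic, and $(P,\nabla)$ is acyclic.

\emph{The complex $I$.} The module $I$ is not free, so we resolve it by the Koszul complex and lift the differential. Let $K=Pe\oplus Pe'$ with $\deg e=2$ and $\deg e'=3$, and let $\varphi\colon K\to I$ be the surjection $ae+be'\mapsto aQ+bC$. The relation $\partial Q=C$ dictates that $e$ should map to $e'$, so we put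
\[
d(ae+be')=\nabla a\,e+(a+\nabla b)\,e' .
\]
This has degree $+1$, and $d^2(ae+be')=\nabla^2a\,e+(\nabla a+\nabla a+\nabla^2b)\,e'=0$. By \eqref{eq:nabla}, $\nabla(aQ+bC)=\nabla(a)Q+aC+\nabla(b)C=\varphi\,d(ae+be')$, so $\varphi$ is a map of complexes. The complex $K$ is acyclic: if $d(ae+be')=0$, then $a=\nabla b$, and $ae+be'=d(be)$. Since $Q,C$ is a regular sequence, $\ker\varphi$ is free on $\sigma=Ce+Qe'$, of degree $5$, and
\[
d(a\sigma)=\nabla(aC)\,e+\bigl(aC+\nabla(aQ)\bigr)e'=\nabla(a)C\,e+\bigl(aC+\nabla(a)Q+aC\bigr)e'=\nabla(a)\,\sigma .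
\]
So $\ker\varphi$ is $(P,\nabla)$ shifted to start in degree $5$. From $0\to\ker\varphi\to K\to I\to0$ we get $\mathsf{h}^j(I)\cong\mathsf{h}^{j+1}(\ker\varphi)\cong\mathsf{h}^{j-4}(P)$. For $c=0$ this is $k$ when $j=4$ and zero otherwise; for $c\neq0$ it is always zero.

\emph{The complex $S$.} The sequence $0\to I\to P\to S\to0$ gives exact sequences
\[
\mathsf{h}^j(I)\to\mathsf{h}^j(P)\to\mathsf{h}^j(S)\to\mathsf{h}^{j+1}(I)\to\mathsf{h}^{j+1}(P).
\]
For $c=0$ we read off $\mathsf{h}^0(S)\cong\mathsf{h}^0(P)=k$ and $\mathsf{h}^3(S)\cong\mathsf{h}^4(I)\cong k$, and zero in the other degrees. For $c\neq0$ all terms vanish.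
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The assertions on $Z$ and $\partial$ follow from Lemma~\ref{lem:Z}, the relations $\partial Q=C$, $\partial C=0$, and Lemma~\ref{lem:basic}(c),(d). By \eqref{eq:reduce} and Lemma~\ref{lem:complex}, $h^1(X,L^n)$ is $1$ if $n+1\in\{0,3\}$ and $0$ otherwise, and $h^2(X,L^n)=h^1(X,L^{n+1})$ is $1$ if $n+2\in\{0,3\}$ and $0$ otherwise. This is the table in the theorem. In particular
\[
H^1(X,\mathcal{O}_X)=H^2(X,\mathcal{O}_X)=0,\qquad h^3(X,\mathcal{O}_X)=h^2(X,L)=1 .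
\]
It remains to show $\omega_X\cong\mathcal{O}_X$. This does not follow from \eqref{eq:pullbackK} alone, since $\pi^*$ has a nontrivial kernel on $\operatorname{Pic}X$ (Section~\ref{sec:B}). But Serre duality gives $h^0(X,\omega_X)=h^3(X,\mathcal{O}_X)=1$. Let $0\neq s\in H^0(X,\omega_X)$. By \eqref{eq:pullbackK}, $\pi^*s$ is a nonzero global function on $Z$, that is, a nonzero constant. As $\pi$ is surjective, $s$ has no zeros, and $\omega_X\cong\mathcal{O}_X$.
\end{proof}

\begin{remark}\label{rem:explicit}
Both exceptional classes are explicit. The cocycle \eqref{eq:cocycle} defines a class $\alpha\in H^1(X,L^{-1})$, and the argument of Example~\ref{ex:quartic} applies word for word: $\alpha\neq0$, so $\alpha$ spans this group, and $F^*\alpha=0$ with $f_j=x_j^{-2}$. The cover of Proposition~\ref{prop:cover} is $Z$ itself. Indeed, the sections $z_j=x_j^{-1}$ of $\pi^*L^{-1}$ satisfy $z_i=z_j+a_{ij}$ and so define an $X$-morphism $Z\to W$. On $U_{ij}\cap Z$ the function $\zeta=\ell/x_j$ has $D\zeta=\partial(x_j^{-1})=1$, so Step~3 of the proof of Proposition~\ref{prop:quot},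 with $\zeta$ in place of $u$, gives $A=R[T]/(T^2-\ell^2f_j)$ with $T\mapsto\zeta$.

For $H^1(X,L^2)\cong\mathsf{h}^3(S,\partial)$, follow the connecting isomorphisms in the proof of Lemma~\ref{lem:complex}. Since $d(Qe)=\sigma$, the group $\mathsf{h}^4(I)$ is spanned by $\varphi(Qe)=Q^2$. The cubic $E=x_0^2x_1+x_2^2x_3+x_4^2x_5+\sum t_i^2x_i^3$ has $\partial E=Q^2$, so $E$ spans $\mathsf{h}^3(S,\partial)$.
\end{remark}

\begin{remark}
Since $\deg\pi=2$ and $Z$ has degree $6$, we have $L^3=3$. By Lemma~\ref{lem:complex}, $H^0(X,L)=\ker(\partial|S_1)=\partial S_0=0$. So $h^0(X,L)=0$, while $\chi(X,L)=h^2(X,L)=1$.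
\end{remark}

\section{Line bundles on $X$: proof of Theorem~\ref{thm:B}}\label{sec:B}

The line bundles on $Z$ are known: $\operatorname{Pic}Z=\mathbb{Z}\,[\mathcal{O}_Z(1)]$ by the Grothendieck--Lefschetz theorem \cite{SGA2}, as $Z$ is a complete intersection of dimension $\geq3$ in projective space. So we must find the line bundles $N$ on $X$ with $\pi^*N\cong\mathcal{O}_Z$. The idea is that $\pi^*N$ inherits an action of $\partial$ whose kernel is $N$; on the trivial bundle such an action has the form $\partial+\eta$, and the condition of square zero leaves finitely many $\eta$. The operators $\nabla_c$ act on the sheaves $\pi_*\mathcal{O}_Z(n)$, and we put $N_c=\ker(\nabla_c|\pi_*\mathcal{O}_Z)$; thus $N_0=\mathcal{O}_X$.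

\begin{lemma}\label{lem:Nc}
Each $N_c$ is a line bundle with $\pi^*N_c\cong\mathcal{O}_Z$, and $N_c\otimes N_{c'}\cong N_{c+c'}$. There are exact sequences
\begin{equation}\label{eq:sesN}
0\to L^n\otimes N_c\to\pi_*\mathcal{O}_Z(n)\xrightarrow{\ \nabla_c\ }L^{n+1}\otimes N_c\to0\qquad(n\in\mathbb{Z}).
\end{equation}
\end{lemma}

\begin{proof}
If $w$ is a local unit of $\mathcal{O}_Z$ with $\nabla_cw=0$, then $\nabla_c(wa)=w\,\partial a$ by \eqref{eq:nabla}, so $N_c=\mathcal{O}_Xw$ where $w$ is defined. We show that such units exist near every point. For $c=0$ take $w=1$. Let $c\neq0$ and $\eta=\eta_c$. For $\xi=x_j$, on the open set $\xi(\eta+\xi)\neq0$, the unit $w=(\eta+\xi)/\xi$ satisfies, by Lemma~\ref{lem:basic}(b),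
\[
\partial w=\frac{\eta^2+\xi^2}{\xi}+(\eta+\xi)=\frac{(\eta+\xi)(\eta+\xi+\xi)}{\xi}=\eta w ,
\]
that is, $\nabla_cw=0$. These open sets cover $Z$. At a point with $\eta=0$, take any $x_j\neq0$. At a point with $\eta\neq0$, some ratio $x_j/\eta$ is not in $\mathbb{F}_2$, since otherwise the point would be an $\mathbb{F}_2$-point; take that $x_j$.

So $N_c$ is a line bundle locally generated by units, and multiplication gives $\pi^*N_c\cong\mathcal{O}_Z$ and $N_c\otimes\pi_*\mathcal{O}_Z(n)\cong\pi_*\mathcal{O}_Z(n)$. The latter isomorphisms carry $\mathrm{id}\otimes\partial$ to $\nabla_c$, so \eqref{eq:sesN} is \eqref{eq:ses} tensored with $N_c$. Finally $\nabla_{c+c'}(ab)=\nabla_c(a)b+a\nabla_{c'}(b)$. Hence multiplication maps $N_c\otimes N_{c'}$ to $N_{c+c'}$, and it sends $w\otimes w'$ to the unit $ww'$, which is a generator.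
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The Picard group.} By Lemma~\ref{lem:Nc}, $(n,c)\mapsto L^n\otimes N_c$ is a homomorphism $\mathbb{Z}\oplus\mathbb{F}_2^6\to\operatorname{Pic}X$. It is injective. If $L^n\otimes N_c$ is trivial, then so is its pullback $\mathcal{O}_Z(n)$, whence $n=0$; and for $c\neq0$ we have $H^0(X,N_c)=\{a\in k: a\eta_c=0\text{ in }S_1\}=0$, so $N_c\not\cong\mathcal{O}_X$.

It is surjective. Let $M\in\operatorname{Pic}X$, with $\pi^*M\cong\mathcal{O}_Z(n)$, and put $N=M\otimes L^{-n}$. Fix an isomorphism $\pi^*N\cong\mathcal{O}_Z$. The projection formula gives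
\[
N\otimes\pi_*\mathcal{O}_Z(m)\cong\pi_*\bigl(\pi^*N\otimes\mathcal{O}_Z(m)\bigr)\cong\pi_*\mathcal{O}_Z(m),
\]
compatibly with multiplication by sections of the sheaves $\mathcal{O}_Z(m')$. Since $\partial$ is $\mathcal{O}_X$-linear, the maps $\mathrm{id}_N\otimes\partial$ make sense. Transporting them, we get operators $\nabla\colon\pi_*\mathcal{O}_Z(m)\to\pi_*\mathcal{O}_Z(m+1)$ with $\nabla(ab)=\partial(a)b+a\nabla b$ and $\nabla^2=0$, and \eqref{eq:ses} tensored with $N$ shows $N\cong\ker(\nabla|\pi_*\mathcal{O}_Z)$. Taking $b=1$ gives $\nabla a=\partial a+\eta a$ with $\eta=\nabla(1)\in H^0(Z,\mathcal{O}_Z(1))=S_1$, say $\eta=\sum c_ix_i$ with $c_i\in k$. Now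
\[
0=\nabla^2(1)=\partial\eta+\eta^2=\sum(c_i+c_i^2)\,x_i^2\quad\text{in }S_2=P_2/kQ .
\]
As $Q$ contains the monomial $x_0x_1$, the sum vanishes in $P_2$, so $c_i\in\mathbb{F}_2$. Thus $\nabla=\nabla_c$ and $M\cong L^n\otimes N_c$.

\emph{Cohomology.} For $c=0$ the groups $H^1$ and $H^2$ of $L^n$ are given by Theorem~\ref{thm:A}. Let $c\neq0$. The derivation of \eqref{eq:reduce}, applied to \eqref{eq:sesN}, gives $H^1(X,L^n\otimes N_c)\cong\mathsf{h}^{n+1}(S,\nabla_c)$ and $H^2(X,L^n\otimes N_c)\cong H^1(X,L^{n+1}\otimes N_c)$. Both vanish by Lemma~\ref{lem:complex}. The statements for ample $M$ follow because $L^{-1}$ and $L^{-2}$ are not ample.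

\emph{No lifting.} If $X$ lifted to $W_2(k)$, Theorem~\ref{thm:DI} with $i=0$, $j=1<\min(3,2)$ would give $H^1(X,L^{-1})=0$, contrary to Theorem~\ref{thm:A}.
\end{proof}

\section{Vanishing for $p\geq5$: proof of Theorem~\ref{thm:C}}\label{sec:C}

Suppose $H^1(X,L^{-1})\neq0$. By Lemma~\ref{lem:killed}, after replacing $L$ by a power we have a class to which Proposition~\ref{prop:cover} applies. We obtain $\pi\colon Z\to X$ and $H=\pi^*L$ ample, with $H^3=pL^3\geq p$. By \eqref{eq:coverK}, $-K_Z=\pi^*(-K_X)+(p-1)H$, so for every curve $\Gamma\subset Z$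
\begin{equation}\label{eq:index}
-K_Z\cdot\Gamma\geq(p-1)\,H\cdot\Gamma .
\end{equation}
This is the only place where the nefness of $-K_X$ is used. We show that \eqref{eq:index} is impossible, by deforming curves in $Z$. The difficulty is that $Z$ may be singular. What we know is that $Z$ is a projective variety of dimension $3$ and a local complete intersection, and that its smooth locus $Z_{\mathrm{sm}}$ is dense, because $Z$ is integral and $k$ is algebraically closed. So we must keep all curves passing through $Z_{\mathrm{sm}}$.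

\subsection{Tools}
For a smooth projective curve $C$, morphisms $C\to Z$ are parametrized by a scheme $\operatorname{Hom}(C,Z)$, locally of finite type, on which the degree $H\cdot f_*C=\deg f^*H$ is locally constant. For a finite set $B\subset C$, let $\operatorname{Hom}(C,Z;f|_B)$ be the closed subscheme of morphisms that agree with $f$ on $B$. A \emph{rational curve} is the image of a nonconstant morphism from $\mathbb{P}^1$.

\begin{itemize}
\item[(T1)] \cite[II.1.3]{Kollar} If $C$ has genus $g$ and $f(C)$ meets $Z_{\mathrm{sm}}$, then $\dim_{[f]}\operatorname{Hom}(C,Z)\geq-K_Z\cdot f_*C+3(1-g)$.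
\item[(T2)] (Miyaoka--Mori; \cite[Prop.~3.5]{Debarre}) Let $C$ have genus $\geq1$, let $f\colon C\to Z$ be nonconstant, and let $B\subset C$ be finite and nonempty. If $\dim_{[f]}\operatorname{Hom}(C,Z;f|_B)\geq1$, there is a rational curve $\Gamma\subset Z$ meeting $f(B)$ with $H\cdot\Gamma\leq2\,H\cdot f_*C/|B|$.
\item[(T3)] (Mori; \cite[Prop.~3.2]{Debarre}) If $f\colon\mathbb{P}^1\to Z$ satisfies $f(0)\neq f(\infty)$ and $\dim_{[f]}\operatorname{Hom}(\mathbb{P}^1,Z;f|_{\{0,\infty\}})\geq2$, then $f_*\mathbb{P}^1$ is numerically equivalent to a non-integral effective $1$-cycle.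
\end{itemize}

We use two consequences. First, in (T1) take an irreducible component $T$ of $\operatorname{Hom}(C,Z)$ through $[f]$ of maximal dimension, and consider evaluation $T\to Z^{B}$ at the points of $B$. Every component of a nonempty fiber has dimension $\geq\dim T-3|B|$. Hence:
\begin{itemize}
\item[(T1$'$)] In the situation of (T1), $\operatorname{Hom}(C,Z;f|_B)$ contains an irreducible closed subset through $[f]$ of dimension $\geq-K_Z\cdot f_*C+3(1-g)-3|B|$.
\end{itemize}
Second, the non-integral cycle in (T3) is a sum of at least two curves, counted with multiplicity, so it has $H$-degree $\geq2$. Hence: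
\begin{itemize}
\item[(T3$'$)] If $f\colon\mathbb{P}^1\to Z$ has $H$-degree $1$ and $f(0)\neq f(\infty)$, then $\dim_{[f]}\operatorname{Hom}(\mathbb{P}^1,Z;f|_{\{0,\infty\}})\leq1$.
\end{itemize}
The bound $1$ is the dimension of the group of automorphisms of $\mathbb{P}^1$ that fix $0$ and $\infty$: curves of degree one behave like lines, which cannot move with two points fixed.

\subsection{A rational curve of degree one through a smooth point}
Choose a nonconstant $f\colon C\to Z$ with $C$ smooth and projective of genus $g\geq1$ and $f(C)\cap Z_{\mathrm{sm}}\neq\emptyset$: normalize a curve through a smooth point and, if the result is $\mathbb{P}^1$, compose with a finite map from a curve of genus $1$. Put $h=H\cdot f_*C>0$ and $\delta=-K_Z\cdot f_*C$, so that $\delta\geq(p-1)h$ by \eqref{eq:index}. The estimate (T1) is useless if $g$ is large compared with $\delta$; Frobenius raises the degree without changing the genus. Let $C_m$ be the scheme $C$ with the $k$-structure composed with $\lambda\mapsto\lambda^{p^m}$. It has genus $g$, and $F^m\colon C_m\to C$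 is a $k$-morphism of degree $p^m$. Let $f_m=f\circ F^m$. For large $m$ choose $B_m\subset f_m^{-1}(Z_{\mathrm{sm}})$ with
\[
|B_m|=\Bigl\lfloor\frac{p^m\delta+3(1-g)-1}{3}\Bigr\rfloor\geq1 .
\]
By (T1$'$), $\dim_{[f_m]}\operatorname{Hom}(C_m,Z;f_m|_{B_m})\geq p^m\delta+3(1-g)-3|B_m|\geq1$. By (T2) there is a rational curve $\Gamma$ through a point $x\in f_m(B_m)\subset Z_{\mathrm{sm}}$ with $H\cdot\Gamma\leq2p^mh/|B_m|$. As $m\to\infty$ the right side tends to
\[
\frac{6h}{\delta}\leq\frac{6}{p-1}\leq\frac32 .
\]
So for $m$ large $H\cdot\Gamma<2$, and $H\cdot\Gamma=1$ because it is a positive integer. (For $p\geq11$ the limit is less than $1$, and the proof could end here.) Let $\nu\colon\mathbb{P}^1\to\Gamma\subset Z$ be the normalization, with coordinates such that $\nu(0)=x\neq\nu(\infty)$.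

\subsection{The curves of degree one through $x$ cover $Z$}
By \eqref{eq:index} and (T1$'$) with $B=\{0\}$, there is an irreducible closed subset $V\ni[\nu]$ of $\operatorname{Hom}(\mathbb{P}^1,Z;\nu|_{\{0\}})$ with $\dim V\geq(p-1)+3-3=p-1$. All its members have $H$-degree $1$. Let $V^\circ\subset V$ be the open subset of those $\gamma$ with $\gamma(\infty)\neq x$; it contains $[\nu]$. The fiber of $\mathrm{ev}\colon V^\circ\to Z$, $\gamma\mapsto\gamma(\infty)$, through $\gamma$ lies in $\operatorname{Hom}(\mathbb{P}^1,Z;\gamma|_{\{0,\infty\}})$, so it has dimension $\leq1$ at $\gamma$ by (T3$'$). Therefore the closure of $\mathrm{ev}(V^\circ)$ has dimension $\geq p-2$. For $p\geq7$ this exceeds $\dim Z=3$, a contradiction. So $p=5$ and $\mathrm{ev}$ is dominant: for every $y$ in a dense open subset of $Z$ there is $\gamma\colon\mathbb{P}^1\to Z$ of $H$-degree $1$ with $\gamma(0)=x$ and $\gamma(\infty)=y$.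

\subsection{Counting sections}
This is the picture of lines through a point of $\mathbb{P}^3$, where $H^3=1$, and we show that it is incompatible with $H^3\geq5$. Since $H$ is ample, $h^0(Z,H^n)=\frac{H^3}{6}n^3+O(n^2)$. Since $x$ is a smooth point, $\dim_k\mathcal{O}_{Z,x}/\mathfrak{m}_x^{n+1}=\binom{n+3}{3}=\frac{1}{6}n^3+O(n^2)$. So for large $n$ there is a section $0\neq s\in H^0(Z,H^n)$ that vanishes to order $\geq n+1$ at $x$. Choose $y$ and $\gamma$ as above with $s(y)\neq0$. Then $\gamma^*s$ is a section of a line bundle of degree $n$ on $\mathbb{P}^1$ that is nonzero at $\infty$ and vanishes to order $\geq n+1$ at $0$. This is impossible, and Theorem~\ref{thm:C} is proved. \qed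

\begin{remark}
The hypothesis $p\geq5$ is used to get $6/(p-1)<2$ and $\dim V\geq4$. For $p=3$ the first step yields only a rational curve of $H$-degree $\leq3$, to which (T3$'$) need not apply. For $p=2$ the conclusion is false: by Remark~\ref{rem:explicit}, the threefold $Z\subset\mathbb{P}^5$ of Theorem~\ref{thm:A} is such a cover, with equality in \eqref{eq:index}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Debarre}
Debarre, \emph{Higher-Dimensional Algebraic Geometry}.

\bibitem{DI}
Deligne and Illusie, \emph{Rel\`evements modulo $p^2$}.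

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{SGA2}
SGA 2, Exp.~XII.

\bibitem{Takayama}
Yukihide Takayama, \emph{On Kodaira type vanishing for Calabi-Yau threefolds in positive characteristic}, arXiv:1308.4228 (2013).

\end{thebibliography}
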